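# Smoothing components at the twelve $dP_6$-cones of the anticanonical hypersurface in $X_{P_6\times P_6}$

## 1. The theorem on the twelve cone points

We work over $\mathbb C$, in the analytic category. Let $P_6\subset\mathbb R^2$ be the reflexive lattice hexagon with vertices $v_1,\dots,v_6$, let $P=P_6\times P_6\subset\mathbb R^4$, and let $X_P$ be the toric variety whose fan consists of the cones over the faces of $P$. Let $X\subset X_P$ be a general anticanonical hypersurface; *general* means outside a proper Zariski closed subset of $|-K_{X_P}|$. The two-dimensional faces of $P$ are $36$ squares and the $12$ hexagons $v_i\times P_6$, $P_6\times v_i$. Correspondingly $X$ has exactly $12$ singular points locally isomorphic to the cone $\hat C$ on the sextic del Pezzo surface $dP_6$: points $p_1,\dots,p_6$ from the faces $v_i\times P_6$ and $p^1,\dots,p^6$ from the faces $P_6\times v_i$. All other singularities of $X$ are ordinary double points. We call $\{p_1,\dots,p_6\}$ and $\{p^1,\dots,p^6\}$ the two *sides*.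

The germ $\hat C$ has exactly two smoothing components. Following Altmann they correspond to the two Minkowski decompositions of the hexagon. We write $L$ for the component of the decomposition into two triangles and $\Pi$ for that of the decomposition into three segments. A *choice* $c$ assigns $L$ or $\Pi$ to each of the $12$ points. It is *admissible* if on neither side exactly five of the six choices coincide. If exactly five coincide on a side, the sixth point of that side is called *lone*.

**Theorem 1.** Let $X$ be general and let $c$ be a choice.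

(a) If $c$ is admissible, $X$ has a (projective) smoothing which smooths each of the $12$ points in its chosen component.

(b) If $c$ is not admissible, there is none. More precisely, in every deformation of $X$ over a disc whose local deformations at the six points of a side with a lone point lie in the components given by $c$, the lone point is deformed trivially near $t=0$.

Hence the following conjecture, from Thomas Prince, "Smoothing Calabi-Yau toric hypersurfaces using the Gross-Siebert algorithm", arXiv:1909.02140 (2019), is true in both directions: *a choice of local smoothing components at the $12$ points determines a smoothing of $X$ which simultaneously smooths each of them in the chosen component, unless precisely five of the six components chosen for $\{p_1,\dots,p_6\}$ or for $\{p^1,\dots,p^6\}$ coincide.*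

A *deformation* of $X$ over a germ or disc with base point $0$ is a proper flat map whose fibre over $0$ is identified with $X$. It is a *smoothing* if its general fibre is smooth, so the nodes must be smoothed too, but at them there is nothing to choose. Near a cone point a deformation is induced by a map from the base to the base of the semi-universal deformation of $\hat C$, whose reduction is $L\cup\Pi$. If the base of the deformation is a reduced irreducible germ, this map lands in $L$ or in $\Pi$, and that is the meaning of "smoothed in the chosen component".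

On one side there are $2^6=64$ choices, and $6+6=12$ of them have a lone point. So $52$ are admissible on a side, and $52^2=2704$ of the $4096$ choices are admissible. All points of type $L$: possible. Two $L$ and four $\Pi$: possible. One $L$ and five $\Pi$: impossible, and by (b) the single $L$-point does not move at all, to any order. The two sides do not influence each other.

The proof has two halves with different tools. Part (a) deforms not $X$ but a partial resolution with only nodes, and reduces to a linear relation between homology classes. Part (b) is a computation of periods.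

## 2. The hexagon and the sextic del Pezzo surface

A lattice polygon with the origin in its interior is *reflexive* if its polar $\{u:\langle u,v\rangle\ge-1\ \text{for all } v \text{ in the polygon}\}$ is again a lattice polygon. **Example.** Take $P_6=\mathrm{conv}\{\pm(1,0),\pm(0,1),\pm(1,1)\}$. Its polar is $\{|u_1|\le1,\ |u_2|\le1,\ |u_1+u_2|\le1\}$, the hexagon with vertices $\pm(1,0),\pm(0,1),\pm(1,-1)$. The edge vectors of $P_6$ are $\pm(1,0),\pm(0,1),\pm(1,1)$. So, up to translation, $P_6$ is the sum of the three segments $[0,(1,0)],[0,(0,1)],[0,(1,1)]$. It is also the sum of the two triangles $\mathrm{conv}\{0,(1,0),(1,1)\}$ and $\mathrm{conv}\{0,(0,1),(1,1)\}$, since their edge vectors, taken counterclockwise, are $(1,0),(0,1),(-1,-1)$ and $(1,1),(-1,0),(0,-1)$. These are the two Minkowski decompositions.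

Let $S$ be the toric surface with the fan over the faces of $P_6$, that is, $\mathbb P^2$ blown up in three non-collinear points. Put $\mathcal O_S(1)=-K_S$. Its sections correspond to the seven lattice points of $P_6^\circ$ and embed $S\subset\mathbb P^6$ with degree $6$. The coordinate $x_0$ belongs to the origin, and $\{x_0=0\}$ is the toric boundary. We have
$$\operatorname{Pic}S=\langle l,e_1,e_2,e_3\rangle,\quad l^2=1,\ e_i^2=-1,\quad -K_S=3l-e_1-e_2-e_3,\quad l':=2l-e_1-e_2-e_3 .$$
The six lines $e_k$, $l-e_i-e_j$ form the boundary hexagon; opposite sides are $e_k$ and $l-e_i-e_j$ with $\{i,j,k\}=\{1,2,3\}$. We identify $H^2(S)$ with $H_2(S)$. A basis $l,e_1,e_2,e_3$ of this kind is called a marking. Standard vanishing gives $H^1(\mathcal O_S(n))=0$ for all $n$ and $H^2(\mathcal O_S(n))=0$ for $n\ge0$. The topological Euler number of $S$ is $6$.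

The following splitting is the source of the number five:
$$K_S^\perp\otimes\mathbb C=\mathbb C\,r\ \oplus\ \langle e_1-e_2,\ e_2-e_3\rangle,\qquad r:=l-e_1-e_2-e_3 .\tag{1}$$
The two summands are orthogonal, since $r\cdot e_i=1$ for each $i$. Moreover $\mathbb C r$ is the orthogonal complement of $\langle l-e_1,l-e_2,l-e_3\rangle$, and $\langle e_1-e_2,e_2-e_3\rangle$ is that of $\langle l,l'\rangle$.

Let $\hat C\subset\mathbb C^7$ be the affine cone over $S$. It has an isolated normal singularity, and blowing up the vertex gives $\mathrm{Tot}(\mathcal O_S(-1))=\mathrm{Tot}(K_S)$, which has trivial canonical bundle. As $H^i(\mathcal O_S(n))=0$ for $i>0$, $n\ge0$, the singularity is rational; it is Gorenstein.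

## 3. Two families with central fibre the cone over $S$

**Definition of $\mathcal Z^\Pi$.** Let $\mathcal Z^\Pi$ be the set of $3\times3$ matrices $M=(x_ia_j)$ of rank $\le1$, mapped to $\mathbb C^2$ by $s_1=M_{11}-M_{22}$, $s_2=M_{22}-M_{33}$.

**Definition of $\mathcal Z^L$.** Let $\mathcal Z^L$ be the set of tensors $M=x\otimes y\otimes z\in(\mathbb C^2)^{\otimes3}$ of rank $\le1$, mapped to $\mathbb C$ by $s=M_{111}-M_{222}$.

Both total spaces are affine cones over Segre varieties, so they are normal, Cohen–Macaulay and toric, of dimensions $5$ and $4$.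

**Central fibres.** $\mathcal Z_0^\Pi$ is the cone over $\{x_1a_1=x_2a_2=x_3a_3\}\subset\mathbb P^2\times\mathbb P^2$. For $x_1=1$ this reads $a_1=x_2a_2=x_3a_3$, so $(a_2:a_3)$ is defined and $x_2a_2=x_3a_3$ is the blow-up of the plane at a point. So the surface is $\mathbb P^2$ blown up in the coordinate points, a smooth sextic del Pezzo surface with anticanonical class $\mathcal O(1,1)$ by adjunction. We mark it so that $[x]$ is given by $l$ and contracts $e_1,e_2,e_3$ to the coordinate points. Then $[a]=[1/x_1:1/x_2:1/x_3]=[x_2x_3:x_1x_3:x_1x_2]$ is given by $l'$.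

$\mathcal Z^L_0$ is the cone over $\{x_1y_1z_1=x_2y_2z_2\}\subset(\mathbb P^1)^3$. The map $([x],[y])$ makes this surface the blow-up of $\mathbb P^1\times\mathbb P^1$ in the two points $x_1=y_2=0$ and $x_2=y_1=0$, again a sextic del Pezzo surface with anticanonical class $\mathcal O(1,1,1)$. The three projections to $\mathbb P^1$ are given by the three conic classes $l-e_1,l-e_2,l-e_3$, in this order after renumbering the tensor factors. The lines contracted by $([x],[y])$, namely $\{x_1=y_2=0\}$ and $\{x_2=y_1=0\}$, are those of degree $0$ on $l-e_1$ and $l-e_2$. They are $e_3$ and $l-e_1-e_2$ in some order.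

In both cases the central fibre has dimension $3$, so the functions $s_j$ form a regular sequence at the origin and the family is flat there. The central fibre is Cohen–Macaulay and smooth outside the vertex, hence normal, hence equal to the anticanonical cone. We fix isomorphisms of $S$ with both model surfaces compatible with the markings, so that $\mathcal Z_0^\Pi=\mathcal Z_0^L=\hat C$.

**Smooth fibres.** The maps $(\mathbb C^3\setminus0)^2\to\{M\ne0\}$ and $(\mathbb C^2\setminus0)^3\to\{M\neq0\}$ are submersions onto the nonzero rank one elements, and $M\ne0$ on $\mathcal Z_s$ if $s\ne0$. So we may look for critical points upstairs.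

(i) $\mathcal Z^L_s$ is smooth for $s\ne0$. At a critical point of $x_1y_1z_1-x_2y_2z_2$ two of $x_1,y_1,z_1$ vanish and two of $x_2,y_2,z_2$ vanish. Two two-element subsets of a three-element set meet, so one of the vectors $x,y,z$ is $0$, which is excluded.

(ii) $\mathcal Z^\Pi_s$ is smooth if $s_1s_2(s_1+s_2)\ne0$. At a singular point some $\sum_ik_ix_ia_i$ with $\sum k_i=0$, $k\ne0$, is critical. So $x_i=a_i=0$ whenever $k_i\neq0$, which happens for at least two $i$. Two of the $M_{ii}$ are then $0$ and coincide, so one of $s_1,s_2,s_1+s_2$ vanishes.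

Recall that for an isolated singularity the *semi-universal deformation* induces every other deformation by a map of bases whose differential is unique, and that its tangent space is $T^1$, the space of first order deformations. **Example.** For the node $\alpha\beta=\gamma\epsilon$ in $\mathbb C^4$, $T^1$ is $\mathcal O$ modulo the equation and its partial derivatives, so $T^1=\mathbb C$, and the semi-universal deformation is $\alpha\beta-\gamma\epsilon=\lambda$.

**Fact 2** (Altmann, *The versal deformation of an isolated toric Gorenstein singularity*, Invent. Math. 128 (1997))**.** $\dim T^1_{\hat C}=3$. The reduced base of the semi-universal deformation of $\hat C$ is $L\cup\Pi$, where $L$ is a smooth curve germ, $\Pi$ a smooth surface germ, and $T^1_{\hat C}=T_0L\oplus T_0\Pi$. $L$ belongs to the decomposition into two triangles, $\Pi$ to that into three segments. The restricted families are the ones on the toric varieties of the Cayley cones, i.e. $\mathcal Z^L$ and $\mathcal Z^\Pi$.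

So $(\mathbb C,0)\cong L$ with coordinate $s$, and $(\mathbb C^2,0)\cong\Pi$ with coordinates $(s_1,s_2)$. This does not depend on how a singular point is identified with $\hat C$: an automorphism of $\hat C$ lifts to an automorphism of the semi-universal deformation, which preserves $L$ and $\Pi$ because their dimensions differ. A deformation of $\hat C$ over a disc is induced by an arc in $L\cup\Pi$. The arc lies in $L$ or in $\Pi$, and the isomorphism extends the given identification of central fibres.

## 4. The hypersurface as a section of a join, and its resolutions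

Let $S,S'$ be two copies of the surface, with coordinates $x_0,\dots,x_6$ and $y_0,\dots,y_6$, and fix a marking on each. Their *join* $J\subset\mathbb P^{13}$ is the set of points $(\sigma x:\tau y)$ with $x\in S$, $y\in S'$; its homogeneous coordinate ring is $\mathbb C[\hat C]\otimes_{\mathbb C}\mathbb C[\hat C']$, where $\hat C'$ is the cone over $S'$. (For two points in place of $S,S'$ the join is the line through them.) Let $\mathbb P\to S\times S'$ be the $\mathbb P^1$-bundle of lines in $\mathcal O_S(-1)\oplus\mathcal O_{S'}(-1)$. Its points are $(x,y,[\sigma:\tau])$, it maps to $J$, and we put $H=\mathcal O_{\mathbb P}(1)$. The system $|H|$ is base point free, and $K_{\mathbb P}=-2H-(K_S+K_{S'})+(K_S+K_{S'})=-2H$. For a pair $\Phi=(\Phi_1,\Phi_2)$ with $\Phi_j=\sigma\ell_j(x)-\tau m_j(y)\in H^0(H)$, put $\tilde X_\Phi=\{\Phi_1=\Phi_2=0\}\subset\mathbb P$.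

A resolution is *small* if its exceptional set has codimension $\ge2$. A *$(-1,-1)$-curve* is a smooth rational curve in a smooth threefold with normal bundle $\mathcal O(-1)^2$. **Example.** Blowing up the plane $\alpha=\gamma=0$ in the node $\alpha\beta=\gamma\epsilon$ adds the ratio $(\alpha:\gamma)=(\epsilon:\beta)$. The result is smooth, and the node is replaced by one $(-1,-1)$-curve.

**Proposition 3.** Let $X$ be general.

(i) $X=J\cap\{x_0=y_0\}\cap\{\ell_2(x)=m_2(y)\}$ with $\ell_2=c_0x_0+\ell^\circ(x_1,\dots,x_6)$, $m_2=m^\circ(y_1,\dots,y_6)$ and $c_0,\ell^\circ,m^\circ$ general.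

(ii) Let $\tilde X=\tilde X_\Phi$ with $(\ell_1,\ell_2)=(x_0,\ell_2)$, $(m_1,m_2)=(y_0,m_2)$. Then $\tilde X\to X$ contracts $12$ pairwise disjoint surfaces $E_1,\dots,E_6\cong S'$, $E^1,\dots,E^6\cong S$ to the $12$ cone points and is an isomorphism elsewhere. A neighbourhood of $E_i$ is a neighbourhood of the zero section of $\mathrm{Tot}(K_{S'})$, giving $(X,p_i)\cong(\hat C',0)$; symmetrically for $E^b$ and $S$.

(iii) The only singularities of $\tilde X$, and the only further ones of $X$, are $36$ nodes, and $\tilde X$ has a projective small resolution $\hat X\to\tilde X$ which is an isomorphism away from the nodes.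

(iv) $\omega_X,\omega_{\tilde X},\omega_{\hat X}$ are trivial, and $h^0(\mathcal O)=1$, $H^1(\mathcal O)=H^2(\mathcal O)=0$ on all three spaces.

**Step 1: the coordinate ring of $X_P$.** This step proves (i). The anticanonical polytope is $P^\circ=\mathrm{conv}(P_6^\circ\times0\,\cup\,0\times P_6^\circ)$, whose lattice points are $0$, $(u_a,0)$, $(0,w_b)$, thirteen in all. Let $|\cdot|$ be the gauge of $P_6^\circ$, i.e. $|u|=\max_v(-\langle u,v\rangle)$ over the vertices $v$ of $P_6$; it is integral on lattice points. $\mathbb C[\hat C]$ has the basis $\chi^{(u,k)}$, $|u|\le k$. Put $x_0=\chi^{(0,1)}$. Since $(u,k)=(u,|u|)+(k-|u|)(0,1)$, the ring is free over $\mathbb C[x_0]$ on the $\chi^{(u,|u|)}$. The ring map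
$$\mathbb C[\hat C]\otimes_{\mathbb C[x_0]}\mathbb C[\hat C]\to\mathbb C[M\oplus M'\oplus\mathbb Z],\qquad \chi^{(u,k)}\otimes\chi^{(w,k')}\mapsto\chi^{(u,w,k+k')}$$
(with $M,M'$ the two character lattices) sends the basis $\chi^{(u,|u|)}\otimes\chi^{(w,|w|)}x_0^j$ bijectively to the monomials $\chi^{(u,w,k)}$ with $|u|+|w|\le k$. As $|u|+|w|$ is the gauge of $P^\circ$, these span the homogeneous coordinate ring of $(X_P,-K)$. It is generated in degree $1$ because $\mathbb C[\hat C]$ is. So $-K$ embeds $X_P$ in $\mathbb P^{12}$, and $X_P=J\cap\{x_0=y_0\}$. An anticanonical hypersurface is a hyperplane section. This is (i).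

**Step 2: near $\tau=0$ and $\sigma=0$.** This step finds the cone points. $\tilde X$ is the preimage of $X$ in $\mathbb P$. If $\tau=0$, then $x_0(x)=\ell_2(x)=0$. On a boundary line $\Theta_i\subset S$ the form $\ell_2$ is linear and general, so it has one simple zero $x_i$, away from the corners, and $x_0$ vanishes to first order along $\Theta_i$ there. So there are six points $x_i$, one on each toric line, and $(x_0,\ell_2)$ are local coordinates of $S$ at $x_i$. Put $\sigma=1$ and $\eta=\tau y$. Near $(x_i:0)$ the join is locally $S\times\hat C'$, and $X$ is given by $x_0=y_0(\eta)$, $\ell_2=m_2(\eta)$. These equations determine $x$ from $\eta$, so $\eta$ gives $(X,p_i)\cong(\hat C',0)$ with $p_i=(x_i:0)$. In the same way, $\tilde X$ near $E_i=\{x_i\}\times S'\times\{\tau=0\}$ is a neighbourhood of the zero section of $\mathrm{Tot}(\mathcal O_{S'}(-1))=\mathrm{Tot}(K_{S'})$. The line $\Theta_i$ corresponds to the edge of $P_6^\circ$ dual to $v_i$, which is the face of $P^\circ$ dual to $v_i\times P_6$; so the labels agree. Symmetrically, at $\sigma=0$ we get $E^b\cong S$ over $p^b$. The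 $E_i$ lie in $\tau=0$ over distinct points, the $E^b$ in $\sigma=0$ over distinct points, so all are disjoint.

**Step 3: the part $\sigma\tau\ne0$.** This step finds the nodes. Here $\mathbb P\to J$ is a local isomorphism (from $(\xi:\eta)$ one reads off $[\xi]$ and $[\eta]$). From $\sigma\ell_j(x)=\tau m_j(y)$: if one of $x,y$ is a base point of its pencil, so is the other. Then $\xi_j=\ell_j$ and $\eta_j=m_j$ are local coordinates on $S$ and $S'$, $\tilde X$ is $\xi_j=t\eta_j$ with $t=\tau/\sigma\ne0$, and it is smooth. Otherwise $[\sigma:\tau]$ is determined by $(x,y)$, and $\tilde X$ is locally $\{\ell_1m_2=\ell_2m_1\}\subset S\times S'$, the fibre product of $\varphi_1=(x_0:\ell_2)$ and $\varphi_2=(y_0:m_2)$ over $\mathbb P^1$. It is singular exactly where both maps are critical.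

Over $x_0=y_0=0$ these are the $36$ pairs of corners of the two hexagons. There the local equation is $\alpha\beta=\gamma\epsilon$, where $\alpha,\beta$ (resp. $\gamma,\epsilon$) are local equations of the two toric lines at the corner: a node. The other critical values of $\varphi_1$ are those of $\ell_2/x_0=c_0+\ell^\circ/x_0$ on $\{x_0\ne0\}$, a finite set translated by $c_0$. For general $c_0$ they are disjoint from those of $\varphi_2$. This gives (ii) and the first half of (iii).

**Step 4: the small resolution.** Let $D_{ab}\subset\tilde X$ be the surface lying over $\Theta_a\times\Theta'_b$. Successively blow up the (strict transforms of the) $D_{ab}$. At a node lying on it, $D_{ab}$ is a plane such as $\alpha=\gamma=0$, and the blow-up replaces the node by a $(-1,-1)$-curve. At smooth points, including points over nodes already resolved, $D_{ab}$ is Cartier and the blow-up does nothing. Every node lies on some $D_{ab}$. So all nodes get resolved, and $\hat X$ is projective.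

**Step 5: cohomology.** $\omega_X$ is trivial as $X$ is anticanonical, $\omega_{\tilde X}$ is trivial as $K_{\mathbb P}=-2H$, and $\omega_{\hat X}$ is trivial as the resolution is small. From $0\to\omega_{X_P}\to\mathcal O_{X_P}\to\mathcal O_X\to0$ and $H^i(\mathcal O_{X_P})=0$ for $i>0$, $H^i(\omega_{X_P})=0$ for $i<4$, we get the claim for $X$. As $X$ and $\tilde X$ have rational singularities (nodes and $dP_6$-cones), it holds for $\tilde X$ and $\hat X$. $\square$

By Hodge theory on the projective threefold $\hat X$, with $H^1(\mathcal O)=H^2(\mathcal O)=0$, we have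
$$H^2(\hat X,\mathbb C)=H^1(\Omega^1_{\hat X}),\qquad H^2(\Omega^2_{\hat X})=H^4(\hat X,\mathbb C)\cong H_2(\hat X,\mathbb C).\tag{2}$$

We shall also need the projection $\rho:X\setminus\{p_1,\dots,p_6\}\to S'$, $(\sigma x:\tau y)\mapsto y$. It is a morphism, defined also at the nodes and at the $p^b$, and under $(X,p_i)\cong(\hat C',0)$ it is the projection of the cone. Similarly there is $\rho':X\setminus\{p^1,\dots,p^6\}\to S$.

## 5. Obstructed cone points and nodal partial resolutions

The first plan for (a) is to deform $X$ itself: take a first order deformation with prescribed local classes and extend it order by order, using that $X$ has trivial canonical sheaf. In Section 7 we shall see such an argument, and it uses that near each point $\Omega$ has a two-term resolution by free sheaves. At a cone point this fails, and no repair can give "every first order deformation extends": by Fact 2, if $a\in T_0L$ and $b\in T_0\Pi$ are both nonzero, the class $a+b\in T^1_{\hat C}$ is tangent to no arc in $L\cup\Pi$, because an arc lies in $L$ or in $\Pi$. So already the germ is obstructed.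

The way around is to let a *partial resolution* $Y\to X$ carry the deformation. At each cone point we replace the vertex of $\hat C$ by a configuration with only nodes, chosen so that its deformations blow down to deformations of $\hat C$ in the chosen component and in no other. Nodes are hypersurface singularities, the order-by-order argument works for $Y$, and what remains is a first order problem, which is linear.

## 6. First order smoothing of nodes

Let $q:\hat X\to Y$ contract disjoint $(-1,-1)$-curves $C_1,\dots,C_r\subset\hat X$ to nodes $q_k$, and put $C=\bigcup C_k$. Fix an isomorphism $\Theta_{\hat X}\cong\Omega^2_{\hat X}$, given by a nowhere vanishing $3$-form. Since nodes are rational, $Rq_*\mathcal O_{\hat X}=\mathcal O_Y$, so $H^i(\mathcal O_Y)=H^i(\mathcal O_{\hat X})$; also $\omega_Y\cong\mathcal O_Y$. Write $T^1_Y=\mathrm{Ext}^1(\Omega_Y,\mathcal O_Y)$ for the first order deformations of $Y$.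

**Lemma 4** (Friedman)**.** There are isomorphisms $T^1_{Y,q_k}\cong\mathbb C$ such that the image of $T^1_Y\to\bigoplus_kT^1_{Y,q_k}=\mathbb C^r$ is $\{\lambda:\sum\lambda_k[C_k]=0\in H^2(\hat X,\Omega^2)\}$, and the kernel is $H^1(\hat X,\Theta)$. The same holds for the preimage $\hat X_{loc}\supset C$ in $\hat X$ of an open subset of $Y$, and its contraction.

**Step 1: pass to the complement of the nodes.** As $\operatorname{depth}\mathcal O_{Y,q_k}=3$, the local cohomology sheaves of $\mathcal O_Y$ at $q_k$ vanish in degrees $\le2$, so $\mathrm{Ext}^i_{\{q_k\}}(\Omega_Y,\mathcal O_Y)=0$ for $i\le2$. Hence $T^1_Y=H^1(Y_{reg},\Theta)=H^1(\hat X\setminus C,\Theta)$, and likewise locally.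

**Step 2: the local cohomology sequence.** It compares $\hat X\setminus C$ with $\hat X$. Since $C$ has codimension $2$ and $\Theta$ is locally free, $H^1_C(\hat X,\Theta)=0$, and
$$0\to H^1(\hat X,\Theta)\to H^1(\hat X\setminus C,\Theta)\to\bigoplus_k H^2_{C_k}(\hat X,\Theta)\to H^2(\hat X,\Theta)\tag{3}$$
is exact.

**Step 3: identify the third term with $T^1$ of the nodes.** Let $\hat B$ be the preimage of a small Stein neighbourhood of $q_k$. Then $H^2(\hat B,\Theta)=0$, since fibres have dimension $\le1$. By the theorem on formal functions $H^1(\hat B,\Theta)=0$ follows from $H^1(C_k,\Theta|_{C_k}\otimes\mathrm{Sym}^nN^\vee)=0$ for $n\ge0$. This holds because $\mathrm{Sym}^nN^\vee=\mathcal O(n)^{n+1}$ and $\Theta|_{C_k}$ is an extension of $\mathcal O(-1)^2$ by $\mathcal O(2)$. The sequence (3) for $\hat B$ now gives $T^1_{Y,q_k}=H^1(\hat B\setminus C_k,\Theta)\cong H^2_{C_k}(\Theta)\cong H^2_{C_k}(\Omega^2)$. This space is one-dimensional, as $q_k$ is a node. It contains the local fundamental class of $C_k$, which in coordinates with $C_k=\{u=v=0\}$ is $\frac{du\wedge dv}{uv}\ne0$ and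 maps to $[C_k]\in H^2(\hat X,\Omega^2)$. Normalize $T^1_{Y,q_k}\cong\mathbb C$ by sending the fundamental class to $1$. Then (3) is the statement. The argument for $\hat X_{loc}$ is identical. $\square$

By (2), for $\hat X$ itself the relation may be read in $H_2(\hat X,\mathbb C)$. In particular, if $r=1$ and $[C_1]\ne0$, no first order deformation of $Y$ moves the node: **relations between curve classes are smoothing directions**.

## 7. Unobstructedness of the nodal spaces $Y$

Put $A_n=\mathbb C[t]/t^{n+1}$. For a deformation $Y_n$ of $Y$ over $A_n$ let $T^1(Y_n/A_n)$ classify deformations of $Y_n$ over $A_n[\varepsilon]$, $\varepsilon^2=0$.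

**Fact 5** ($T^1$-lifting criterion; Ran, Kawamata, J. Algebraic Geom. 1 (1992); Fantechi–Manetti, ibid. 8 (1999))**.** If for every $n\ge1$ and every deformation $Y_n$ over $A_n$, with $Y_{n-1}=Y_n\otimes A_{n-1}$, the map $T^1(Y_n/A_n)\to T^1(Y_{n-1}/A_{n-1})$ is onto, then $\mathrm{Def}(Y)$ is a smooth germ.

**Lemma 6** (Kawamata, Ran, Tian)**.** $\mathrm{Def}(Y)$ is a smooth germ.

**Step 1: $T^1$ as an $\mathrm{Ext}$ group, and reduction to an injectivity.** Write $\mathcal O_n=\mathcal O_{Y_n}$, $\Omega_n=\Omega_{Y_n/A_n}$. Locally either $\Omega_n$ is free, or $Y_n$ is a hypersurface $F=0$ in a four-dimensional space over $A_n$ and there is a sequence $0\to\mathcal O_n\xrightarrow{dF}\mathcal O_n^4\to\Omega_n\to0$. Modulo $t$ the first map is injective, because $dF\ne0$ off the node. A map of flat $A_n$-modules which is injective modulo $t$ is injective with flat cokernel. So the sequence is exact, stays exact after $\otimes A_0$, and $\Omega_n$ is $A_n$-flat. (This is the step which needs hypersurface points.) The cotangent complex of $Y_n/A_n$ is therefore $\Omega_n$, and $T^1(Y_n/A_n)=\mathrm{Ext}^1(\Omega_n,\mathcal O_n)$.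 By flatness $\mathrm{Ext}^i_{Y_n}(\Omega_n,\mathcal O_j)=\mathrm{Ext}^i_{Y_j}(\Omega_j,\mathcal O_j)$ for $j\le n$. The long exact sequence of $0\to\mathcal O_0\xrightarrow{t^n}\mathcal O_n\to\mathcal O_{n-1}\to0$ shows that the required surjectivity is equivalent to injectivity of
$$t^n:\mathrm{Ext}^2_Y(\Omega_0,\mathcal O_0)\to\mathrm{Ext}^2_{Y_n}(\Omega_n,\mathcal O_n).\tag{4}$$

**Step 2: $H^1(\Omega_n)\to H^1(\Omega_0)$ is onto.** This supplies classes to test (4) against. Let $K_n=[\mathcal O_n\xrightarrow{d}\Omega_n]$ in degrees $0,1$. By induction on $n$, $H^1(\mathcal O_n)=H^2(\mathcal O_n)=0$, so $H^1(\Omega_n)=\mathbb H^2(K_n)$. The constant sheaf $A_n$ maps to $\mathcal O_n$ and is killed by the relative differential, so $\mathbb H^2(K_n)$ receives $H^2(Y,A_n)=H^2(Y,\mathbb C)\otimes A_n$, compatibly with $A_n\to A_0$. It therefore suffices that $H^2(Y,\mathbb C)\to\mathbb H^2(K_0)=H^1(\Omega_Y)$ is onto.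

By its resolution $\Omega_Y$ has depth $2$ at the nodes, so it is reflexive. As $q_*\Omega^1_{\hat X}$ is torsion free and agrees with $\Omega_Y$ off the nodes, $q_*\Omega^1_{\hat X}=\Omega_Y$. By the Leray spectral sequence, the sequence $0\to H^1(\Omega_Y)\to H^1(\Omega^1_{\hat X})\to H^0(R^1q_*\Omega^1_{\hat X})$ is exact, and $H^1(\Omega^1_{\hat X})=H^2(\hat X,\mathbb C)$. Let $\alpha\in H^1(\Omega_Y)$ have image $\beta$. Then $\beta$ vanishes in $H^0(R^1q_*\Omega^1_{\hat X})$, hence in $H^1(\Omega^1_{C_k})=H^2(C_k,\mathbb C)$ for all $k$. Since $H^2(\hat X,C)=H^2(Y)$, the sequence $H^2(Y)\to H^2(\hat X)\to\bigoplus H^2(C_k)$ is exact, so $\beta=q^*\gamma$ with $\gamma\in H^2(Y,\mathbb C)$. By naturality the image of $\gamma$ in $H^1(\Omega_Y)$ goes to $\beta$, and by injectivity this image is $\alpha$.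

**Step 3: the pairing.** Let $0\ne\xi\in\mathrm{Ext}^2(\Omega_0,\mathcal O_0)$. As $\omega_Y\cong\mathcal O_Y$, Serre duality gives $\alpha\in H^1(\Omega_0)$ with $\langle\xi,\alpha\rangle\ne0$ in $H^3(\mathcal O_0)$. Lift $\alpha$ to $\alpha_n\in H^1(\Omega_n)$ by Step 2. Then $\langle t^n\xi,\alpha_n\rangle$ is the image of $\langle\xi,\alpha\rangle$ under $t^n:H^3(\mathcal O_0)\to H^3(\mathcal O_n)$, which is injective because $H^2(\mathcal O_{n-1})=0$. So $t^n\xi\ne0$, and (4) is injective. $\square$

To return from $Y$ to $X$ we use:

**Fact 7** (Blowing down; Wahl, Ann. of Math. 104 (1976), Thm 1.4; Kollár–Mori, J. AMS 5 (1992), Prop. 11.4)**.** If $\pi:Y\to X$ is proper with $\pi_*\mathcal O_Y=\mathcal O_X$ and $R^1\pi_*\mathcal O_Y=0$, every deformation $\mathcal Y$ of $Y$ over a germ induces a unique deformation $\mathcal X$ of $X$ with $\mathcal Y\to\mathcal X$ extending $\pi$ (namely $\mathcal O_{\mathcal X}=\pi_*\mathcal O_{\mathcal Y}$), compatibly with base change and with localization on $X$.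

## 8. Which lines to contract at a cone point

Let $\hat X_{loc}\subset\hat X$ be the preimage of a small Stein neighbourhood of one of the $12$ cone points. It is a neighbourhood of the zero section $E\cong S$ of $\mathrm{Tot}(K_S)$ (on the other side write $S'$ for $S$). A line $\Theta\subset E$ is a $(-1,-1)$-curve: in $0\to N_{\Theta/E}\to N\to K_E|_\Theta\to0$ both outer terms are $\mathcal O(-1)$, and the sequence splits as $H^1(\mathcal O)=0$. We contract, according to the chosen type,

* type $\Pi$: the three lines $e_1,e_2,e_3$ ($\kappa_\Pi=3$ nodes);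
* type $L$: the two lines $e_3$ and $l-e_1-e_2$ ($\kappa_L=2$ nodes).

In both cases the lines are disjoint. Let $Y_{loc}$ be the contraction and $k$ the number of nodes.

**Models.** Let $\mathcal N^\Pi=\mathrm{Tot}(\mathcal O_{\mathbb P^2}(-1)^3)$ be the space of pairs $([x],M=x\otimes a)$, over $\mathbb C^2$ by $s_1=x_1a_1-x_2a_2$, $s_2=x_2a_2-x_3a_3$. Let $\mathcal N^L=\mathrm{Tot}(\mathcal O_{\mathbb P^1\times\mathbb P^1}(-1,-1)^2)$ be the space of $([x],[y],M=x\otimes y\otimes a)$, over $\mathbb C$ by $s=x_1y_1a_1-x_2y_2a_2$. The maps $\mathcal N\to\mathcal Z$ are proper and are isomorphisms away from $M=0$, which lies over $s=0$; their exceptional loci have codimension $3$ and $2$. As $\mathcal Z$ is normal, $\mathcal O_{\mathcal Z}$ is the direct image of $\mathcal O_{\mathcal N}$.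

In charts, $\mathcal N^\Pi_s$ is
$$x_1=1:\ x_2a_2-x_3a_3=s_2;\qquad x_2=1:\ x_1a_1-x_3a_3=s_1+s_2;\qquad x_3=1:\ x_1a_1-x_2a_2=s_1,\tag{5}$$
where the remaining coordinate $a_j$ has been eliminated (for $x_1=1$, by $a_1=s_1+x_2a_2$, and so on). $\mathcal N^L_s$ is $x_1a_1-y_2a_2=s$ for $x_2=y_1=1$, it is $y_1a_1-x_2a_2=s$ for $x_1=y_2=1$, and in the charts $x_1=y_1=1$ and $x_2=y_2=1$ it is a graph, hence smooth. So $\mathcal N_0$ has exactly $k$ singular points, all nodes, and is normal. The natural map $\mathrm{Tot}(\mathcal O_S(-1))\to\mathcal N_0$ is an isomorphism away from the zero section, as both sides are $\hat C\setminus0$ there. On the zero section it is $S\to\mathbb P^2$, resp. $S\to\mathbb P^1\times\mathbb P^1$, which contracts exactly the lines listed above. Hence $\mathcal N_0\cong Y_{loc}$ near the exceptional set.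

**Lemma 8.** The Kodaira–Spencer map of $\mathcal N$ is an isomorphism $\mathbb C^{k-1}\cong T^1(Y_{loc})$, and $T^1(Y_{loc})\hookrightarrow\bigoplus T^1_{q_k}$. The node components of the class of $s$ are nonzero multiples of $s_2,\ s_1+s_2,\ s_1$ (type $\Pi$), resp. of $s,s$ (type $L$). Blowing down sends it to the class of $s$ in $T_0\Pi$, resp. $T_0L$.

**Step 1: $H^1(\hat X_{loc},\Theta)=0$,** so that Lemma 4 gives injectivity. By the theorem on formal functions and $N_E^\vee=\mathcal O_S(1)$, it suffices that $H^1(E,\Theta|_E(n))=0$ for $n\ge0$. By $0\to\Theta_S\to\Theta|_E\to\mathcal O_S(-1)\to0$ and $H^1(\mathcal O_S(n-1))=0$, we need $H^1(\Theta_S(n))=0$. Use the Euler sequence $0\to\mathcal O^4\to\bigoplus_b\mathcal O(\Theta_b)\to\Theta_S\to0$ over the six boundary lines, twisted by $n$: $H^2(\mathcal O(n))=0$, and $H^1(\mathcal O(n)(\Theta_b))=0$ by $0\to\mathcal O(n)\to\mathcal O(n)(\Theta_b)\to\mathcal O_{\mathbb P^1}(n-1)\to0$.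

**Step 2: the bound $\dim T^1(Y_{loc})\le k-1$.** By Lemma 4, $T^1(Y_{loc})$ injects into $\mathbb C^k$, with image in the kernel of $\lambda\mapsto\sum\lambda_k[C_k]\in H^2(\hat X_{loc},\Omega^2)$. Restrict further to $H^2(E,\Omega^2_E)=H^4(E,\mathbb C)=\mathbb C$. Since $[C_k]$ is the restriction of the global class in $H^4(\hat X,\mathbb C)$, its image is, up to a universal nonzero constant, $E\cdot C_k=\deg K_E|_{C_k}=-1$. Hence $\sum\lambda_k=0$ on the image.

**Step 3: conclusion.** By the charts, the node components of the Kodaira–Spencer class of $\mathcal N$ are as claimed. So the Kodaira–Spencer map is injective on $\mathbb C^{k-1}$, hence bijective. $\mathcal Z$ is a flat deformation of $\hat C$ receiving a map from $\mathcal N$ which extends the contraction, so by Fact 7 it is the blow-down of $\mathcal N$. The last statement follows by base change to $\mathbb C[t]/t^2$. $\square$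

Note what the lemma gives: type $\Pi$ with *all three* node components nonzero means $s_1s_2(s_1+s_2)\ne0$, which is the smoothness condition of Section 3(ii). Likewise for type $L$.

## 9. The count in $K^\perp$, by hand

Let $Y$ be obtained from $\hat X$ by contracting the $36$ curves $C_1,\dots,C_{36}$ over the nodes of $\tilde X$ and, in each $E_i$ and $E^b$, the lines of its type. By Lemma 4 we look for a relation between these curves *with all coefficients nonzero*. Let $\iota_i:S'\cong E_i\hookrightarrow\tilde X$ be the inclusion. It lifts to $\hat X$, because $\hat X\to\tilde X$ is an isomorphism near $E_i$. Similarly let $\iota^b:S\cong E^b\hookrightarrow\tilde X$. Collecting terms, a relation has the form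
$$\sum_i\iota_{i*}h_i+\sum_b\iota^b_*h^b+\sum_k\beta_k[C_k]=0\quad\text{in }H_2(\hat X,\mathbb C),\tag{6}$$
where $h_i\in H_2(S',\mathbb C)$ is a combination of the lines contracted in $E_i$, and similarly $h^b\in H_2(S,\mathbb C)$.

Two necessary conditions are immediate. Intersecting (6) with $E_i$, where $N_{E_i}=K_{E_i}$, gives $K_{S'}\cdot h_i=0$. Pushing (6) forward under $\hat X\to\tilde X\to S'$, $(x,y,[\sigma:\tau])\mapsto y$, which maps every $E^b$ and every $C_k$ to a point, gives
$$\sum_{i=1}^6h_i=0\quad\text{in }H_2(S',\mathbb C).\tag{7}$$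

For type $L$ the condition $K\cdot h_i=0$ forces $h_i=\mu_i(e_3-(l-e_1-e_2))=-\mu_ir$. For type $\Pi$ it forces $h_i\in\langle e_1-e_2,e_2-e_3\rangle$. By the splitting (1), equation (7) separates into $\sum_{L}\mu_i=0$ and $\sum_{\Pi}h_i=0$. Try the cases, with $(n_L,n_\Pi)$ the number of points of each type on the side:

* $(6,0)$: take $\mu=(1,1,1,-1,-1,-1)$.
* $(4,2)$: take $\mu=(1,1,-1,-1)$ and $h,-h$ with $h=e_1+e_2-2e_3$.
* $(3,3)$: take $\mu=(1,1,-2)$ and $h,h,-2h$.
* $(5,1)$: then $h_i=0$ at the only $\Pi$-point, and its three nodes do not move.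
* $(1,5)$: then $\mu_i=0$ at the only $L$-point.

So "five of six" is the statement that a single nonzero number, or a single nonzero vector, cannot have sum zero. Two things are missing. For (a) we need the converse: condition (7) must be *sufficient*. For (b) this computation is not enough, as we discuss in Section 12.

## 10. Moving classes between the surfaces $E_i$

**Lemma 9.** If $h_1,\dots,h_6\in K_{S'}^\perp\otimes\mathbb C\subset H_2(S',\mathbb C)$ and $\sum h_i=0$, then $\sum_i\iota_{i*}h_i=0$ in $H_2(\tilde X,\mathbb C)$. The same holds for the $E^b$.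

The idea is to move to a general member $W$ of the family $\tilde X_\Phi$, where all of $H^2$ is generated by visible divisors, and to see that none of them can distinguish $\iota_{i*}h$ from $\iota_{j*}h$.

**Step 1: specialization to a general member.** Let $\Phi$ be the parameter of $\tilde X$, let $k\in H^0(H)^2$ be general, and let $\mathcal W=\{(z,t):z\in\tilde X_{\Phi+tk}\}\to\Delta$ over a small disc. Then $\mathcal W$ retracts onto $\tilde X$. For $t\ne0$ the fibre $W=\tilde X_{\Phi+tk}$ is a general member, because the line $\Phi+tk$ meets any fixed proper closed set of bad parameters in finitely many points. The six simple base points $x_i(t)$ of $(\ell_1,\ell_2)$ move continuously, so the maps $\iota_{i,t}:S'\cong\{x_i(t)\}\times S'\times\{\tau=0\}\subset\mathcal W$ are homotopic to $\iota_{i,0}=\iota_i$. So it suffices to prove $\sum\iota_{i,t*}h_i=0$ in $H_2(W,\mathbb C)$.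

By Bertini $W$ is smooth; it is projective with $K_W=0$. By semicontinuity $h^0(\mathcal O_W)=1$ and $H^1(\mathcal O_W)=H^2(\mathcal O_W)=0$. By the exponential sequence $H^2(W,\mathbb C)=\operatorname{Pic}W\otimes\mathbb C$.

**Step 2: a general anticanonical pencil on $S$ has only irreducible reduced members.** This keeps fibre components out of the Picard group. A reducible or non-reduced member of $|-K_S|=\mathbb P^6$ contains an irreducible curve $C$ of degree $d\le3$. By the Hodge index theorem $C^2\le d^2/6$; by adjunction $C^2\ge d-2$ and $C^2\equiv d$ mod $2$. For $d=1,2,3$ this leaves only $C^2=-1,0,1$, i.e. $C^2=d-2$, and then $C\cong\mathbb P^1$. There are finitely many such classes, since $K^\perp$ is negative definite. From $0\to\mathcal O\to\mathcal O(C)\to\mathcal O_{\mathbb P^1}(d-2)\to0$ we get $\dim|C|=d-1$. A smooth rational curve of degree $d\le3$ in $\mathbb P^6$ spans a $\mathbb P^d$ (a smooth plane cubic has genus $1$). So $H^0(-K_S)\to H^0(\mathcal O_C(-K_S))$ is onto and $\dim|-K_S-C|=7-(d+1)-1=5-d$. The bad members thus form a closed set of dimension $\le(d-1)+(5-d)=4$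 in $\mathbb P^6$, and a general line in $\mathbb P^6$ misses it.

So for general $W$ all members of $\varphi_1=(\ell_1:\ell_2)$ on $S$ and of $\varphi_2=(m_1:m_2)$ on $S'$ are irreducible and reduced, and each pencil has six simple base points $x_i$, resp. $y_b$. Let $\tilde S,\tilde S'\to\mathbb P^1$ be the blow-ups at the base points, with exceptional curves (sections) $\varepsilon_i$, resp. $f_b$. Applying a general element of $GL_2$ to $(m_1,m_2)$ moves the critical values of $\varphi_2$ by a general element of $PGL_2$, so for general $W$ the two discriminants in $\mathbb P^1$ are disjoint. Hence $V:=\tilde S\times_{\mathbb P^1}\tilde S'$ is smooth.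

**Step 3: $W$ and $V$ agree outside curves.** Put $G_{ib}=\{x=x_i,y=y_b\}\cong\mathbb P^1$ in $W$, $W^\circ=W\setminus\bigcup G_{ib}$ and $V^\circ=V\setminus\bigcup\varepsilon_i\times_{\mathbb P^1}f_b$. We claim $W^\circ\cong V^\circ$ over $S\times S'$.

On $V$ we have $\ell_j=s_\varepsilon u_j$, $m_j=s_fu_j$, where $s_\varepsilon,s_f$ are the sections defining $\sum\varepsilon_i$, $\sum f_b$ and $(u_1:u_2)$ are the coordinates of $\mathbb P^1$. Then $(\sigma:\tau)=(s_f:s_\varepsilon)$ satisfies $\sigma\ell_j=\tau m_j$. It is defined on $V^\circ$ and gives $V^\circ\to W$, with image in $W^\circ$.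

Conversely let $(x,y,[\sigma:\tau])\in W^\circ$. If $x$ and $y$ are not base points, $\sigma\tau\ne0$ and $\varphi_1(x)=\varphi_2(y)$. If $x$ is a base point, $y$ is not, so $\tau=0$, $\sigma\ne0$. Nearby $(\ell_1,\ell_2)=(\tau/\sigma)(m_1,m_2)$ with $(m_1,m_2)$ without zeros, so the ideal of the base points $x_i$ pulls back to the invertible ideal $(\tau)$. By the universal property of blowing up, $x$ lifts to $\tilde S$, with $\varphi_1=(m_1:m_2)=\varphi_2(y)$. The case where $y$ is a base point is symmetric. This gives $W^\circ\to V^\circ$, inverse to the first map on dense open sets, hence everywhere.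

The removed sets are curves in smooth threefolds, so $\operatorname{Pic}W=\operatorname{Pic}V$. Under this $E_i=\{x_i\}\times S'\times\{\tau=0\}$ corresponds to $\varepsilon_i\times_{\mathbb P^1}\tilde S'$, and $E^b$ to $\tilde S\times_{\mathbb P^1}f_b$.

**Step 4: $\operatorname{Pic}W$ is generated by $\operatorname{Pic}S$, $\operatorname{Pic}S'$, the $E_i$ and the $E^b$.** Let $F_1,F_2$ be the generic fibres of $\tilde S,\tilde S'$ over $K=\mathbb C(\mathbb P^1)$; they are elliptic curves with rational points. Since $e(\tilde S)=6+6=12\ne0$, $\tilde S$ has singular fibres. They are irreducible, so of type $I_1$ or $II$, with nontrivial local monodromy on $H^1$. At such a point of $\mathbb P^1$, $F_2$ has good reduction, hence trivial monodromy, whereas an isogeny would identify the rational local systems. So $F_1,F_2$ are not isogenous, and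
$$\operatorname{Pic}(F_1\times F_2)=\operatorname{Pic}F_1\oplus\operatorname{Pic}F_2\oplus\mathrm{Hom}_K(F_1,F_2)=\operatorname{Pic}F_1\oplus\operatorname{Pic}F_2 .$$
All fibres of $V\to\mathbb P^1$ are products of irreducible reduced curves, so the kernel of $\operatorname{Pic}V\to\operatorname{Pic}(F_1\times F_2)$ is generated by the fibre class. Hence $\operatorname{Pic}V$ is generated by the pullbacks of $\operatorname{Pic}\tilde S$ and $\operatorname{Pic}\tilde S'$, and $\operatorname{Pic}\tilde S$ is generated by $\operatorname{Pic}S$ and the $\varepsilon_i$, similarly for $\tilde S'$.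

**Step 5: the intersection numbers.** Let $h\in K_{S'}^\perp$ and pair $\iota_{i,t*}h$ with each generator $D$. For $D\in\operatorname{Pic}S$ we get $0$, since $E_i$ maps to a point of $S$. For $D\in\operatorname{Pic}S'$ we get $D\cdot h$. For $D=E_i$ we get $K_{S'}\cdot h=0$, because $N_{E_i}=K_{E_i}$. For the other $E_j$ and all $E^b$ we get $0$, because they are disjoint from $E_i$. None of these depends on $i$, so $\iota_{i,t*}h\in H_2(W,\mathbb C)$ is independent of $i$, and $\sum\iota_{i,t*}h_i=\iota_{1,t*}\sum h_i=0$. $\square$

The $36$ nodes of $\tilde X$ need a relation of their own.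

**Lemma 10.** Let $C_1,\dots,C_{36}\subset\hat X$ be the exceptional curves over the nodes. There is a relation $\sum\beta^0_k[C_k]=0$ in $H_2(\hat X,\mathbb C)$ with all $\beta^0_k\ne0$.

**Proof.** We exhibit a first order deformation of $\tilde X$ that moves every node. Near the node over a corner pair $(n,n')$, $\tilde X_{\Phi+tk}$ is given by $\ell_1m_2-\ell_2m_1=0$ in $S\times S'$, with the $t$-dependent forms. For $t=0$ we have $\ell_1(n)=m_1(n')=0$ and $\ell_2(n)m_2(n')\ne0$. Let $\delta\ell_1,\delta m_1$ be the first order changes of $\ell_1,m_1$. The first order change of the equation at the node is $\delta\ell_1(n)m_2(n')-\ell_2(n)\delta m_1(n')$, which is nonzero at all $36$ nodes for general $k$. So this deformation of $\tilde X$ has nonzero component in every $T^1_{q_k}$. Apply Lemma 4 to $\hat X\to\tilde X$. $\square$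

## 11. Smoothings for admissible choices

We prove Theorem 1(a). Let $c$ be admissible.

**Step 1: a relation with all coefficients nonzero.** On the side of the $p_i$ let $I_L\sqcup I_\Pi=\{1,\dots,6\}$ be the index sets of the two types. Admissibility means $|I_L|\ne1\ne|I_\Pi|$. So we may choose $\mu_i\ne0$ $(i\in I_L)$ with $\sum\mu_i=0$ and $\nu_i\ne0$ $(i\in I_\Pi)$ with $\sum\nu_i=0$. Put
$$h_i=\mu_i\bigl(e_3-(l-e_1-e_2)\bigr)\ (i\in I_L),\qquad h_i=\nu_i(e_1+e_2-2e_3)\ (i\in I_\Pi).$$
Then $h_i\in K^\perp$ and $\sum h_i=0$. Do the same on the other side to get $h^b$. By Lemma 9, $\sum\iota_{i*}h_i+\sum\iota^b_*h^b=0$ in $H_2(\tilde X,\mathbb C)$. Since $H_2(\hat X,\bigcup C_k)=H_2(\tilde X)$, the kernel of $H_2(\hat X)\to H_2(\tilde X)$ is spanned by the $[C_k]$. So relation (6) holds for some $\beta_k$. Adding a large multiple of the relation of Lemma 10 we may assume that all $\beta_k\ne0$.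

**Step 2: deform $Y$.** Let $q:\hat X\to Y$ be the contraction of Section 9. The contracted curves are disjoint $(-1,-1)$-curves, and Step 1 is a relation among them with all coefficients nonzero. By Lemma 4 there is $\theta\in T^1_Y$ with nonzero component at every node. By Lemma 6 there is a deformation $\mathcal Y\to\Delta$ of $Y$ over a disc with Kodaira–Spencer class $\theta$.

**Step 3: blow down.** Let $\pi:Y\to X$. Since $Rq_*\mathcal O_{\hat X}=\mathcal O_Y$ and $X$ has rational singularities, $R\pi_*\mathcal O_Y=\mathcal O_X$. By Fact 7, $\mathcal Y$ blows down to a deformation $\mathcal X\to\Delta$ of $X$.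

**Step 4: the fibres $X_t$ are smooth, with the right components.** At the $36$ nodes of $X$, $\pi$ is an isomorphism. The deformation is locally $\alpha\beta-\gamma\epsilon=\lambda(t)$ with $\lambda'(0)\ne0$, so $X_t$ is smooth there for small $t\ne0$.

At a cone point $p$, Lemma 8 says that $\theta|_{Y_{loc}}$ is the class of some $s$. Its node components are nonzero, so $s_1s_2(s_1+s_2)\ne0$ (type $\Pi$), resp. $s\ne0$ (type $L$). The first order class of $\mathcal X$ at $p$ is $s\in T_0\Pi$, resp. $T_0L$. So the classifying arc $g:\Delta\to L\cup\Pi$ has $g'(0)=s\ne0$. As $T_0L\cap T_0\Pi=0$, $g$ lies in the chosen component. For small $t\ne0$, $g(t)=ts+O(t^2)$ avoids the lines $s_1s_2(s_1+s_2)=0$, resp. the point $0$. By Section 3, $X_t$ is smooth near $p$.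

Away from the singular points of $X$ the fibres are smooth for small $t$. So $X_t$ is smooth for small $t\ne0$.

**Step 5: projectivity.** The obstruction to extending the class of an ample line bundle from $H^2(\mathcal X,\mathbb Z)=H^2(X,\mathbb Z)$ to a line bundle on $\mathcal X$ lies in $H^2(\mathcal X,\mathcal O_{\mathcal X})$. This group is $0$ after shrinking $\Delta$, because $H^2(\mathcal O_X)=0$. Ampleness is open, so $X_t$ is projective. This proves (a). $\square$

**Remark.** Part (a) shows that $\mathrm{Def}(X)$ is not irreducible, in particular not smooth, as Section 5 suggested. If it were irreducible, the map from its reduction to the base of $(X,p_1)$ would land in one of $L,\Pi$. But the choices "all $L$" and "all $\Pi$" are both admissible and give arcs mapping nonconstantly to $L$ and to $\Pi$.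

## 12. From first order classes to a relation among 3-cycles

Section 9 suggests a first order proof of (b). It stops at two points. First, nothing so far says that a given deformation of $X$ is the blow-down of a deformation of $Y$. Second, a first order argument sees only $g'(0)$: the arc $g_1(t)=t^2$ in $L$ has zero first order class, and yet $\mathcal Z^L_{t^2}$ is smooth for $t\ne0$. We need a quantity depending on $g_1(t)$ itself, defined for each fibre $X_t$. Integrals of the holomorphic $3$-form have this property.

**Setting.** A deformation of $X$ over a reduced irreducible germ with smooth general fibre restricts to one over a disc, with the same local components: take an arc through the base point not contained in the discriminant. So let $\mathcal X\to\Delta$ be any deformation of $X$ whose local deformations at $p_1,\dots,p_6$ are given by arcs $g_i$ in the components $c_i$ prescribed by $c$. Thus near $p_i$ we have $\mathcal X\cong g_i^*\mathcal Z^{c_i}$, extending $(X,p_i)\cong(\hat C',0)$. Nothing is assumed at the other points. We shrink $\Delta$ when needed. As $X$ is Gorenstein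 with $\omega_X\cong\mathcal O_X$ and $H^1(\omega_X)=0$, the generator of $\omega_X$ extends to a nowhere vanishing section of $\omega_{\mathcal X/\Delta}$. Write $\Omega_t$ for its restriction to $X_t$.

Let $X_t^\circ$ be $X_t$ minus small Milnor balls around all singular points $z$ of $X$. At $p_i$ take $\{|M|<R\}$ in the model; spheres are transverse to the cone $\hat C'\setminus0$ because it contains the radial direction. The $X_t^\circ$ form a $C^\infty$ trivial family of manifolds with boundary $\bigsqcup\Lambda_z$. The link $\Lambda_{p_i}=\hat C'\cap\{|M|=R\}$ is a circle bundle $\pi_i:\Lambda_{p_i}\to S'$. For $\alpha\in H^2(S',\mathbb Z)$ let $T_i(\alpha)\in H_3(\Lambda_{p_i})$ be the Poincaré dual of $\pi_i^*\alpha$, i.e. the preimage of a cycle of class $\alpha$. **Example.** If $\alpha$ is a line $\Theta$, then $T_i(\Theta)$ is the circle bundle of $\mathcal O(-1)$ over $\mathbb P^1$, a $3$-sphere.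

**Lemma 11.** For all small $t$ and all $\alpha\in H^2(S',\mathbb Z)$,
$$\sum_{i=1}^6P_{i,\alpha}(t)=0,\qquad P_{i,\alpha}(t):=\int_{T_i(\alpha)}\Omega_t .\tag{8}$$

**Proof.** We use the global map $\rho$ to bound $\sum T_i(\alpha)$. Consider $\rho^*\alpha\in H^2(X_0^\circ)=H^2(X_t^\circ)$. On $\Lambda_z$ with $z\ne p_i$ it restricts to $0$, because $\rho$ is defined on the contractible set $X_0\cap B_z$, $B_z$ the Milnor ball. On $\Lambda_{p_i}$ it restricts to $\pi_i^*\alpha$. Under Lefschetz duality $H^2(X_t^\circ)\cong H_4(X_t^\circ,\partial X_t^\circ)$ the boundary map corresponds to restriction. So the boundary of the dual of $\rho^*\alpha$ is, up to a common sign, $\sum_iT_i(\alpha)$, and this is $0$ in $H_3(X_t^\circ)$. Holomorphic $3$-forms on threefolds are closed, so the integrals add up to $0$. $\square$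

The $P_{i,\alpha}$ are additive in $\alpha$, and we extend them linearly. To exploit (8) we compute $P_{i,\alpha}$ locally, at one cone point.

## 13. Periods near a cone point

On $\mathcal Z^L$ put $A=M_{111}$, $u=x_2/x_1$, $v=y_2/y_1$; on $\mathcal Z^\Pi$ put $A=M_{11}$, $u=x_2/x_1$, $v=x_3/x_1$. In both cases define
$$\Omega^{std}_s=dA\wedge d\log u\wedge d\log v\quad\text{on }\mathcal Z_s .$$

**Lemma 12.** $\Omega^{std}$ generates the relative dualizing sheaf of $\mathcal Z$ over its base. In particular $\Omega^{std}_s$ is holomorphic and nowhere zero on the smooth locus of $\mathcal Z_s$. For $\Pi$ it is invariant under simultaneous cyclic permutation of the indices of $x$ and $a$.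

**Proof.** On a Gorenstein toric variety $\omega$ is generated by the minimal interior monomial times the logarithmic volume form. We check that $\Omega^{std}$ wedged with the differentials of the base coordinates gives this generator.

*Type $L$.* With $w=z_2/z_1$ the generator is $M_{111}M_{222}\,d\log A\,d\log u\,d\log v\,d\log w$ (the unique interior lattice point of twice the cube). As $M_{111}-M_{222}=A(1-uvw)$,
$$\Omega^{std}\wedge d(M_{111}-M_{222})=-A^2uvw\,d\log A\wedge d\log u\wedge d\log v\wedge d\log w,$$
and $A^2uvw=M_{111}M_{222}$.

*Type $\Pi$.* With $p_2=a_2/a_1$, $p_3=a_3/a_1$ we have $M_{22}=Aup_2$, $M_{33}=Avp_3$, and the generator is $M_{11}M_{22}M_{33}\,d\log A\,d\log u\,d\log v\,d\log p_2\,d\log p_3$. Put $\omega_1=d(M_{11}-M_{22})$, $\omega_2=d(M_{22}-M_{33})$. Modulo $dA,du,dv$ we have $\omega_1\equiv-Au\,dp_2$, $\omega_2\equiv Au\,dp_2-Av\,dp_3$, so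
$$\Omega^{std}\wedge\omega_1\wedge\omega_2=dA\wedge d\log u\wedge d\log v\wedge(-Au\,dp_2)\wedge(-Av\,dp_3),$$
which equals the generator, since $A\cdot Aup_2\cdot Avp_3=M_{11}M_{22}M_{33}$.

*Invariance.* Under $1\to2\to3\to1$ we have $u\mapsto v/u$, $v\mapsto1/u$, so $d\log u\wedge d\log v\mapsto(d\log v-d\log u)\wedge(-d\log u)=d\log u\wedge d\log v$, and similarly for $p_2,p_3$. Also $d\log A\mapsto d\log A+d\log u+d\log p_2$. So the generator is invariant. And $\omega_1\wedge\omega_2\mapsto\omega_2\wedge(-\omega_1-\omega_2)=\omega_1\wedge\omega_2$. Hence $\Omega^{std}$ is invariant as a relative form. $\square$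

So near $p_i$ we may write $\Omega_t=U_t\,\Omega^{std}_{g_i(t)}$ with $U_t(M)=U(M,t)$ holomorphic near the origin of the ambient space and $U(0,0)\ne0$. Choose $R$ so small that everything below takes place where $U$ is defined, and keep $|s|\ll R$, where $|s|$ is the maximum norm. The boundaries $\mathcal Z_s\cap\{|M|=R\}$ form a $C^\infty$ trivial family over small $s$, so $T_i(\alpha)$ makes sense in each of them.

**Lemma 13** (classes that extend)**.** $P_{i,\alpha}\equiv0$ if $c_i=\Pi$ and $\alpha\in\langle l,l'\rangle$, or $c_i=L$ and $\alpha\in\langle l-e_1,l-e_2,l-e_3\rangle$.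

**Proof.** We show that $T_i(\alpha)$ bounds inside the local smoothing. Let $s\ne0$ with $\mathcal Z_s$ smooth. Then $M\ne0$ on $\mathcal Z_s$, so $M_s:=\mathcal Z_s\cap\{|M|\le R\}$ maps to $\mathbb P^2\times\mathbb P^2$, resp. $(\mathbb P^1)^3$. This map is the restriction of a map on $\mathcal Z\setminus\{0\}$, which on $\Lambda\subset\mathcal Z_0$ is the projection to $S'$. By Section 3 the class $\alpha$ is restricted from the product of projective spaces. So $\pi_i^*\alpha$, transported to $\partial M_s$, extends to $M_s$. The Lefschetz dual of the extension bounds $T_i(\alpha)$ up to sign, so every holomorphic $3$-form on $M_s$ has integral $0$ over $T_i(\alpha)$; in particular $U_t\Omega^{std}_s$ has, for any fixed $t$. For fixed $t$ the integral $\int_{T_i(\alpha)}U_t\Omega_s^{std}$ is continuous in $s$, and the $s$ with smooth $\mathcal Z_s$ are dense, so it vanishes for all small $s$. Put $s=g_i(t)$. $\square$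

**Lemma 14** (line classes)**.** With $s=g_i(t)$ and uniformly in small $t$,
$$P_{i,\mathrm{line}}(t)=U(0,t)\,Q(s)+O(|s|^2),\tag{9}$$
where for type $L$ and the line $e_3$ we have $Q(s)=\pm4\pi^2s$, and for type $\Pi$ and the lines $e_1,e_2,e_3$
$$Q(s)=\kappa(d_2-d_3),\quad\kappa(d_3-d_1),\quad\kappa(d_1-d_2),\qquad \kappa=\pm4\pi^2,\ d_j:=M_{jj}.$$
(The differences of the $d_j$ are constant on $\mathcal Z_s$: $d_1-d_2=s_1$, $d_2-d_3=s_2$.)

**Step 1: an explicit cycle, type $L$.** For the line $\{x_1=y_2=0\}$ use the chart $x=(x_1,1)$, $y=(1,y_2)$, $z=(z_1,z_2)$, where $\mathcal Z_s$ is $x_1z_1-y_2z_2=s$, and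
$$T_{s,R}=\{x_1=s\bar z_1/R^2,\ y_2=-s\bar z_2/R^2,\ |z_1|^2+|z_2|^2=R^2\}\subset\mathcal Z_s .$$
At $s=0$ it is the circle bundle over the line in $\{|M|=R\}$. The collars $\mathcal Z_s\cap\{R/2\le|M|\le2R\}$, $|s|$ small, form a $C^\infty$ trivial family (if necessary with $R$ replaced by $R/2$) whose fibres have the homology of $\Lambda$, and $T_{s,R}$ is a continuous family of cycles in them. So $T_{s,R}$ represents $T(\text{line})$. On it $A=x_1z_1=s|z_1|^2/R^2$, $d\log u=-d\log x_1=-d\log\bar z_1$, $d\log v=d\log y_2=d\log\bar z_2$. With $z_1=R\cos\vartheta\,e^{i\theta_1}$, $z_2=R\sin\vartheta\,e^{i\theta_2}$ the $d\vartheta$-parts of the logarithms drop out against $dA=s\,d(\cos^2\vartheta)$, and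
$$\Omega^{std}_s|_{T_{s,R}}=s\,d(\cos^2\vartheta)\wedge(i\,d\theta_1)\wedge(-i\,d\theta_2)=s\,d(\cos^2\vartheta)\wedge d\theta_1\wedge d\theta_2,\qquad\int_{T_{s,R}}\Omega_s^{std}=\pm4\pi^2s .$$
Exchanging the indices $1,2$ in all three factors maps $\mathcal Z_s$ to $\mathcal Z_{-s}$ and $\Omega^{std}$ to $\pm\Omega^{std}$, so the same holds up to sign for $\{x_2=y_1=0\}$. One of these two lines is $e_3$.

**Step 2: an explicit cycle, type $\Pi$.** For $e_1=\{x_2=x_3=0=a_1\}$ use the chart $x_1=1$, where $\mathcal Z_s$ is $x_2a_2-x_3a_3=s_2$, $a_1=s_1+x_2a_2$, and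
$$T_{s,R}=\{x_2=s_2\bar a_2/R^2,\ x_3=-s_2\bar a_3/R^2,\ |a_2|^2+|a_3|^2=R^2\}.$$
It avoids the singular points of $\mathcal Z_s$, which in this chart have $x_2=x_3=a_2=a_3=0$. As before it represents $T(e_1)$. On it $A=a_1=s_1+s_2|a_2|^2/R^2$, $d\log u=d\log\bar a_2$, $d\log v=d\log\bar a_3$. With $a_2=R\cos\vartheta\,e^{i\theta_1}$, $a_3=R\sin\vartheta\,e^{i\theta_2}$,
$$\Omega^{std}_s|_{T_{s,R}}=-s_2\,d(\cos^2\vartheta)\wedge d\theta_1\wedge d\theta_2$$
(for $s_2=0$ by continuity), so $\int\Omega^{std}_s=\kappa s_2=\kappa(d_2-d_3)$ with $\kappa=\pm4\pi^2$. The cyclic symmetry of Lemma 12 preserves the orientations of the circle bundles over the lines, so $e_2,e_3$ give $\kappa(d_3-d_1)$ and $\kappa(d_1-d_2)$ with the same $\kappa$. (Check: the three values add up to $0$, as they must by Lemma 13, since $e_1+e_2+e_3=2l-l'$.)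

**Step 3: the factor $U_t$.** We shrink the cycle so that $U_t$ becomes almost constant on it. Let $s\ne0$. Then $T_{s,R}$ is homotopic in the smooth part of $\mathcal Z_s$ to $T_{s,|s|}$ through the $T_{s,R'}$, $|s|\le R'\le R$. On these $x_1,y_2$ (resp. $x_2,x_3$) have modulus $\le|s|/R'\le1$, and for type $\Pi$ also $|a_1|\le2|s|\le2R'$. So $|M|\le\mathrm{const}\cdot R'$. On $T_{s,|s|}$ therefore $|U_t-U(0,t)|\le C|s|$, with $C$ independent of small $t$. By the formulas of Steps 1 and 2, in which $R$ does not appear, $\Omega^{std}_s$ has total mass $\le4\pi^2|s|$ on $T_{s,|s|}$ and integral $Q(s)$. As $U_t\Omega^{std}_s$ is closed, its integral over $T_{s,R}$ is $U(0,t)Q(s)+O(|s|^2)$. The other lines follow by the symmetries used above. For $s=0$, (9) holds by continuity in $s$. $\square$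

## 14. The lone point does not move

We prove Theorem 1(b). Consider first a lone point on the side of the $p_i$, say $p_1$.

**Lone $L$, the others $\Pi$.** Take $\alpha=l$. By Lemma 13, $P_{i,l}=0$ for $i\ge2$, so $P_{1,l}=0$ by (8). Since $p_1$ has type $L$, Lemma 13 also gives $P_{1,l-e_3}=0$. As $l=(l-e_3)+e_3$, we get $P_{1,e_3}=0$. By (9),
$$\pm4\pi^2\,U(0,t)\,g_1(t)+O(|g_1(t)|^2)=0 .$$
Since $U(0,0)\ne0$, this gives $|g_1(t)|\le C'|g_1(t)|^2$ for small $t$. As $g_1(0)=0$, $g_1(t)=0$ for all small $t$.

**Lone $\Pi$, the others $L$.** Take $\alpha=e_1-e_2=(l-e_2)-(l-e_1)$ and $\alpha=e_2-e_3=(l-e_3)-(l-e_2)$. By Lemma 13 and (8), $P_{1,e_1-e_2}=P_{1,e_2-e_3}=0$. By (9) their leading terms are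
$$\kappa U(0,t)(d_1+d_2-2d_3)=\kappa U(0,t)(s_1+2s_2),\qquad \kappa U(0,t)(d_2+d_3-2d_1)=-\kappa U(0,t)(2s_1+s_2).$$
These two linear forms in $s$ are linearly independent ($1\cdot1-2\cdot2=-3\neq0$), so $|s|\le C'|s|^2$ for $s=g_1(t)$. Hence $g_1(t)=0$ for all small $t$.

In both cases $\mathcal X\cong g_1^*\mathcal Z$ is the trivial deformation near the lone point. So $X_t$ still has a $dP_6$-cone there, and $X_t$ is not smooth. For a lone point among the $p^b$ argue symmetrically, with $\rho'$ and $S$ instead of $\rho$ and $S'$. This proves (b), and with Section 11 it completes the proof of Theorem 1. $\blacksquare$
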